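\title{The threshold bias of the Client--Waiter clique game}

\begin{abstract}
In the Client--Waiter game with bias $q$ on the edges of $K_n$, Waiter repeatedly offers between one and $q+1$ unclaimed edges, Client claims one of them, and Waiter claims the rest. Client wins if his graph contains a copy of $K_k$. We prove that for every $k\ge3$ and all large $n$ Waiter wins when $q\ge n^{2/(k-1)}$, which answers a question posed by Dean and Krivelevich. We also determine the exponent of the threshold bias: with $\beta_k=(k-2)/\bigl(\binom k2-2\bigr)$, Waiter wins if $q\ge n^{\beta_k+\varepsilon}$ and Client wins if $q\le n^{\beta_k-\varepsilon}$. This exponent equals $2/(k-1)$ for $k=3$ and is strictly smaller for $k\ge4$.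
\end{abstract}

\section{Introduction}

Let $G$ and $H$ be graphs and let $q$ be a positive integer, the \emph{bias}. The Client--Waiter game $CW(G,H,q)$ is played in rounds on the edge set of $G$. An edge is \emph{free} if neither player has claimed it. In each round Waiter offers a set of at least one and at most $q+1$ free edges; Client claims one of the offered edges, and Waiter claims the others. The game ends when no free edge is left. Client wins if the edges he claimed contain a copy of $H$, and Waiter wins otherwise. We study $CW(K_n,K_k,q)$, where the board is the complete graph on $n$ vertices and Client wants a clique on $k$ vertices. Throughout, $k\ge3$ is fixed, $n$ is large, and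
\[
M=\binom k2 .
\]

How large must $q$ be for Waiter to win? If Waiter offers $q+1$ edges in every round, Client ends with a fraction $p\approx1/q$ of all edges. A random graph of density $p$ contains on average about $n^kp^{M}$ copies of $K_k$, and this number drops below $1$ when $q$ passes $n^{k/M}=n^{2/(k-1)}$. One would guess that Waiter can do at least as well as chance, and this guess is the content of the following question, posed by Dean and Krivelevich~\cite{DK}.

\medskip
\noindent\textbf{Question.} \emph{Is it true that for every integer $k\ge3$ there is $c>0$ such that, for all sufficiently large $n$, Waiter wins $CW(K_n,K_k,q)$ whenever $q\ge cn^{2/(k-1)}$?}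
\medskip

The answer is yes, with $c=1$.

\begin{theorem}\label{thm:question}
For every $k\ge3$ and all sufficiently large $n$, Waiter wins $CW(K_n,K_k,q)$ whenever $q\ge n^{2/(k-1)}$.
\end{theorem}

For $k\ge4$ Waiter does better than chance by a polynomial factor. Put
\[
\beta_k=\frac{k-2}{M-2}=\frac{2(k-2)}{k^2-k-4},
\]
so that $\beta_3=1$, $\beta_4=\frac12$ and $\beta_5=\frac38$, while $2/(k-1)$ takes the values $1$, $\frac23$ and $\frac12$.

\begin{theorem}\label{thm:sharp}
For every $k\ge3$ and $\varepsilon>0$ there is $n_0$ such that for all $n\ge n_0$:
\begin{enumerate}
\item[(a)] Waiter wins $CW(K_n,K_k,q)$ if $q\ge n^{\beta_k+\varepsilon}$;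
\item[(b)] Client wins $CW(K_n,K_k,q)$ if $q\le n^{\beta_k-\varepsilon}$.
\end{enumerate}
\end{theorem}

The exponent $\beta_k$ comes from the last two edges of a clique. Suppose Client owns all edges of some $K_k$ except two, $e$ and $f$, which are free. If Waiter offers $e$ and $f$ in the same round, Client gets at most one of them and the clique is dead. If she offers $e$ without $f$, Client takes $e$, waits for $f$, and wins. So Waiter need not keep Client away from almost complete cliques; she must only be able to offer all such pairs together. Join $e$ and $f$ in an auxiliary \emph{pair graph} on the free edges. Waiter has to offer whole connected components of this graph, and she can do so as long as they have at most $q+1$ elements. If Client's graph looks random with density $p$, a free edge $e$ has about $n^{k-2}p^{M-2}$ neighbors in the pair graph: choose the other $k-2$ vertices of the clique and ask for $M-2$ edges. This degree is of order $1$ when $p=n^{-\beta_k}$. For smaller $p$ one expects small components, which is good for Waiter, and for larger $p$ one expects components too large to be offered.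

Both halves of this heuristic need work, because Client's graph is not random. Section~\ref{sec:pair} makes the role of the pair graph precise and records one inequality that both proofs use. In Section~\ref{sec:waiter} Waiter uses a potential function to keep all components of bounded size; this gives Theorem~\ref{thm:sharp}(a) and Theorem~\ref{thm:question}. In Section~\ref{sec:client} Client plays at random, and we count closed walks in the pair relation in two ways to show that Waiter cannot cut it into pieces of size $q+1$.

\section{The pair graph and the cost of gluing a clique}\label{sec:pair}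

\subsection*{Conventions}
An edge of $K_n$ is a $2$-element set of vertices; it lies \emph{inside} a vertex set $X$ if both ends are in $X$, and it \emph{meets} $X$ if at least one end is. A \emph{copy} is the edge set $A$ of a $K_k$ in $K_n$, and $V(A)$ is its vertex set. \emph{Time $t$} is the moment after $t$ rounds, and $C_t$ is the set of Client's edges at time $t$. Every edge is offered exactly once, so the offered sets partition $E(K_n)$. The constants hidden in $O(\cdot)$ and $\Omega(\cdot)$ depend on $k$ and on the parameters fixed at the start of each section. They depend neither on $n$ nor on the strategies of the players.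

The game is finite, has perfect information and has no draw, so by backward induction exactly one player has a deterministic winning strategy; we say that this player \emph{wins}. Since Waiter offers \emph{at most} $q+1$ edges, a strategy that is legal for bias $q$ is legal for every larger bias. Hence if Waiter wins with bias $q$ she wins with every larger bias, and if Client wins with bias $q$ he wins with every smaller bias. We call this \emph{monotonicity}.

\subsection*{The pair graph}
The \emph{pair graph} $P_t$ has as vertices the edges of $K_n$ that are free at time $t$. Two of them, $e$ and $f$, are adjacent if there is a copy $A\ni e,f$ with $A\setminus\{e,f\}\subset C_t$; such an $A$ \emph{witnesses} the adjacency. An isolated vertex of $P_t$ counts as a component.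

\begin{lemma}\label{lem:pair}
\begin{enumerate}
\item[(a)] If for every $t$ the set offered in round $t+1$ is a union of components of $P_t$, then Client never owns a copy.
\item[(b)] If Waiter follows a winning strategy, then, however Client plays, any two edges that are adjacent in $P_t$ for some $t$ are offered in the same round.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Call a copy $A$ \emph{won} at time $t$ if $A\setminus C_t$ is empty or consists of one free edge. We show that no copy is ever won. No copy is won at time $0$. Suppose that $t+1$ is the first time at which some copy $A$ is won. In round $t+1$ Client claimed an edge $g\in A$, for otherwise $A\setminus C_t=A\setminus C_{t+1}$ and $A$ was won at time $t$. If $A\subset C_{t+1}$, then $A\setminus C_t=\{g\}$ with $g$ free at time $t$, so again $A$ was won at time $t$. Hence $A\setminus C_{t+1}=\{e\}$ with $e$ free at time $t+1$. Then $A$ witnesses that $e$ and $g$ are adjacent in $P_t$, so $e$ was offered together with $g$ and is not free at time $t+1$, a contradiction.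

(b) Suppose that in some play $A$ witnesses the adjacency of $e$ and $f$ in $P_t$, and $e$ is offered in an earlier round than $f$. Let Client deviate from that round on: he claims $e$, plays arbitrarily until $f$ is offered, and claims $f$. He then owns $A$, although Waiter has followed her winning strategy.
\end{proof}

The two parts are converse to each other: a strategy of Waiter is winning if and only if every set it offers is a union of components of the current pair graph. In particular, a component with more than $q+1$ vertices is fatal for Waiter.

\subsection*{Gluing a clique}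
Both proofs count structures that are built by adding one copy at a time. Let $p=n^{-b}$, and suppose a new copy shares $s$ vertices with what has been built so far. It brings $k-s$ new vertices and $M-\binom s2$ new edges. In our structures one of the new edges may be a free edge, which is not required to be present. The expected number of such extensions in a random graph of density $p$ is of order $n^{g_b(s)}$, where
\[
g_b(s)=(k-s)-b\Bigl(M-\binom s2-1\Bigr).
\]
The case $s=2$ is the degree computed in the introduction; we put
\[
\kappa_b=g_b(2)=(k-2)-b(M-2)=(M-2)(\beta_k-b).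
\]
To compare $g_b(s)$ with $\kappa_b$, let
\[
h_b(s)=(s-2)-b\Bigl(\binom s2-1\Bigr)=(s-2)\Bigl(1-\frac{b(s+1)}2\Bigr),
\]
where the second form uses $\binom s2-1=\frac{(s-2)(s+1)}2$. Expanding both sides gives
\begin{equation}\label{eq:glue}
g_b(s)=\kappa_b-h_b(s).
\end{equation}
The next lemma says that, up to the critical exponent, gluing along a single edge is the most abundant way to add new vertices.

\begin{lemma}\label{lem:h}
If $0<b\le\beta_k$ and $2\le s\le k-1$, then $h_b(s)\ge0$.
\end{lemma}

\begin{proof}
For $k=3$ only $s=2$ occurs, and $h_b(2)=0$. For $k\ge4$ we have $k(k-2)\le k^2-k-4$, that is, $\beta_kk/2\le1$. Therefore $b(s+1)/2\le\beta_kk/2\le1$.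
\end{proof}

The restriction $s\le k-1$ is needed: $h_{\beta_k}(k)=(k-2)-\beta_k(M-1)=-\beta_k$. Steps with $s=k$, which add a copy on old vertices only, require a separate argument in each proof below.

\section{Waiter's win}\label{sec:waiter}

\subsection*{Triangles}

\begin{proposition}\label{prop:triangle}
Waiter wins $CW(K_n,K_3,q)$ whenever $q\ge n-2$.
\end{proposition}

\begin{proof}
Let $v_1,\dots,v_n$ be the vertices. In round $i=1,\dots,n-1$ Waiter offers the $n-i\le q+1$ edges $v_iv_j$ with $j>i$. Then Client has exactly one edge from $v_i$ to a later vertex, while the first vertex of a triangle needs two such edges.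
\end{proof}

This strategy keeps the pair graph without edges: a triangle that contains an edge of Client contains a vertex whose edges have all been offered, and so it has at most one free edge. Proposition~\ref{prop:triangle} gives Theorem~\ref{thm:question} and Theorem~\ref{thm:sharp}(a) for $k=3$. For $k\ge4$ we have
\[
2(M-2)-(k-1)(k-2)=2k-6>0 ,
\]
so $\beta_k<2/(k-1)$, and Theorem~\ref{thm:question} follows from Theorem~\ref{thm:sharp}(a) with $\varepsilon=2/(k-1)-\beta_k$. It remains to prove Theorem~\ref{thm:sharp}(a) for $k\ge4$.

\subsection*{Parameters}
Let $k\ge4$. Since $\beta_k\le 2/k\le\frac12$, monotonicity lets us assume that $\beta=\beta_k+\varepsilon<1$ and $q=\lceil n^\beta\rceil$. Put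
\[
\delta=\frac\varepsilon4,\qquad \alpha=\beta-2\delta=\beta_k+2\delta,\qquad p=n^{-\alpha},\qquad \eta=2\delta(k-2),\qquad J=\lceil4/\delta\rceil .
\]
Thus $\beta_k<\alpha<\beta<1$: the density $p$ is below the critical density $n^{-\beta_k}$, and still $pq$ is a positive power of $n$. Let $L$ be an integer with
\begin{equation}\label{eq:L}
\eta\Bigl(\frac{\sqrt{2L}}k-1\Bigr)\ge2J+7,
\end{equation}
and let $r=LM$. The number $J$ will bound the length of an endgame in which Waiter has little control, and $L$ is chosen so large that she can afford it.

For $2\le s\le k-1$ we have $M-\binom s2-1\ge M-\binom{k-1}2-1=k-2$. Since $\kappa_{\beta_k}=0$, identity~\eqref{eq:glue} and Lemma~\ref{lem:h} give $g_{\beta_k}(s)\le0$, and so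
\begin{equation}\label{eq:eta}
g_\alpha(s)=g_{\beta_k}(s)-2\delta\Bigl(M-\binom s2-1\Bigr)\le-\eta\qquad(2\le s\le k-1).
\end{equation}

\subsection*{What Client must not own}
In a random graph of density $p$ the pair graph has about $n^kp^{M-2}=n^{2+\kappa_\alpha}$ edges, a large number when $\varepsilon$ is small, so we do not try to forbid its edges. What is rare is a large connected piece. We list the edge sets that Client needs in order to create one.

A \emph{configuration} consists of distinct edges $u_0,\dots,u_L$ of $K_n$ and, for $1\le i\le L$, an index $\pi(i)<i$ and a copy $A_i$ with $A_i\cap\{u_0,\dots,u_L\}=\{u_i,u_{\pi(i)}\}$. Its \emph{base} is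
\[
B=\bigcup_{i=1}^L\bigl(A_i\setminus\{u_i,u_{\pi(i)}\}\bigr),
\]
so $|B|\le r$. Let $\mathcal B$ be the family of all bases.

\begin{lemma}\label{lem:base}
If $C_t$ contains no $B\in\mathcal B$, then every component of $P_t$ has at most $L$ vertices.
\end{lemma}

\begin{proof}
In a component with more than $L$ vertices choose $u_0,\dots,u_L$ one at a time so that each $u_i$ with $i\ge1$ is adjacent to an earlier $u_{\pi(i)}$, and let $A_i$ witness this adjacency. All edges of $A_i$ other than $u_i$ and $u_{\pi(i)}$ belong to Client, while the $u_j$ are free, so $A_i$ contains no further $u_j$. This is a configuration whose base lies in $C_t$.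
\end{proof}

We now bound the expected number of bases in a random graph of density $p$.

\begin{example}\label{ex:K4}
Let $k=4$, so that $\alpha$ is slightly larger than $\frac12$. The first copy $A_1$ has four vertices and puts four edges into the base; it contributes $n^4p^4\le n^2$. Each later copy contains the edge $u_{\pi(i)}$, whose ends are old. If only these two vertices are old, the copy has two new vertices and five new edges, of which at most one is $u_i$; the factor is at most $n^2p^4$. If three vertices are old, it has one new vertex and three new edges; the factor is at most $np^2$. Both factors are negative powers of $n$. If all four vertices are old, nothing is gained and the factor is $O(1)$. But such steps cannot be almost all steps: every step uses a new edge $u_i$, and $v$ vertices carry only $\binom v2$ edges.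
\end{example}

\begin{lemma}\label{lem:count}
For large $n$ we have $\sum_{B\in\mathcal B}p^{|B|}\le n^{-(2J+4)}$.
\end{lemma}

\begin{proof}
It suffices to bound the sum of $p^{|B|}$ over all configurations. Put $V_i=\bigcup_{j\le i}V(A_j)$ and $B_i=\bigcup_{j\le i}(A_j\setminus\{u_j,u_{\pi(j)}\})$, and for $i\ge2$ let $s_i=|V(A_i)\cap V_{i-1}|$. The edge $u_{\pi(i)}$ belongs to $A_i$ and to one of $A_1,\dots,A_{i-1}$ (we have $u_0\in A_1$ and $u_j\in A_j$), so $2\le s_i\le k$. Fix the pattern $(s_2,\dots,s_L)$; there are $O(1)$ patterns.

There are $O(n^k)$ choices for $(A_1,u_0,u_1)$, and $|B_1|=M-2$. As $\alpha>\beta_k$, we have $n^kp^{M-2}\le n^2$. For $i\ge2$, given the earlier steps, there are $O(n^{k-s_i})$ choices for $(\pi(i),A_i,u_i)$, because $|V_{i-1}|\le kL$. Exactly $M-\binom{s_i}2$ edges of $A_i$ are not inside $V_{i-1}$. None of them is in $B_{i-1}$, none is $u_{\pi(i)}$, and at most one is $u_i$. Hence $|B_i|-|B_{i-1}|\ge M-\binom{s_i}2-1$ if $s_i\le k-1$, and step $i$ contributes a factor $O(n^{g_\alpha(s_i)})=O(n^{-\eta})$ by~\eqref{eq:eta}. If $s_i=k$, step $i$ contributes a factor $O(1)$.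

Let $a$ be the number of $i\ge2$ with $s_i\le k-1$. Then $|V_L|\le k+a(k-2)\le k(a+1)$. The $L+1$ distinct edges $u_i$ lie inside $V_L$, so $L+1\le\binom{|V_L|}2<\frac12k^2(a+1)^2$, which gives $a>\sqrt{2L}/k-1$ for every pattern that occurs. By~\eqref{eq:L} the sum is $O(n^{2-(2J+7)})=O(n^{-(2J+5)})$, and this is at most $n^{-(2J+4)}$ for large $n$.
\end{proof}

\subsection*{The potential}
At any time call $B\in\mathcal B$ \emph{alive} if Waiter owns none of its edges, and let $\phi(B)=p^{j}$, where $j$ is the number of free edges of $B$. This is the probability that Client would complete $B$ if he received each free edge independently with probability $p$. Put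
\[
\Phi=\sum_{B\text{ alive}}\phi(B),\qquad \phi(f)=\sum_{B\ni f,\ B\text{ alive}}\phi(B)\le\Phi\quad\text{for a free edge }f,
\]
and write $\Phi_t$ for the value at time $t$. Lemma~\ref{lem:count} says $\Phi_0\le n^{-(2J+4)}$. A base owned by Client is alive and has $\phi(B)=1$. So by Lemma~\ref{lem:base},
\begin{equation}\label{eq:small}
\Phi_t<1\ \text{ implies that every component of $P_t$ has at most $L$ vertices.}
\end{equation}

Suppose $S$ is offered and Client claims $e\in S$. An alive base $B$ with $B\cap S=\emptyset$ keeps its weight, one with $B\cap S=\{e\}$ has its weight multiplied by $1/p$, and all others die. With sums over alive $B$ we have $\sum_{f\in S}\phi(f)=\sum_B\phi(B)|B\cap S|\le r\sum_{B\cap S\ne\emptyset}\phi(B)$, and therefore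
\begin{equation}\label{eq:pot}
\Phi_{t+1}=\Phi_t-\sum_{B\cap S\ne\emptyset}\phi(B)+\frac1p\sum_{B\cap S=\{e\}}\phi(B)\le\Phi_t-\frac1r\sum_{f\in S}\phi(f)+\frac1p\,\phi(e).
\end{equation}
In particular $\Phi_{t+1}\le(1+1/p)\Phi_t\le2n\Phi_t$ in every round.

Client may claim the heaviest edge of $S$, so~\eqref{eq:pot} is useful only if the total weight of $S$ exceeds the largest weight in $S$ by the factor $r/p$. A set with one very heavy edge and $q$ light ones fails this test. A set of about $q$ edges whose weights agree up to a factor $n^\delta$ passes it, since $pq\ge n^{2\delta}$. Waiter therefore sorts the components of the pair graph by weight into boundedly many levels and offers components of one level. Offering whole components instead of single edges costs only the constant factor $L$.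

\subsection*{The strategy}
Let $m=\lfloor(q+1)/L\rfloor\ge n^\beta/(2L)$. At time $t$, give a component $Q$ of $P_t$ the weight $\phi(Q)=\max_{f\in Q}\phi(f)\le\Phi_t$. The component has \emph{level} $j\in\{0,\dots,J-1\}$ if $\Phi_tn^{-(j+1)\delta}<\phi(Q)\le\Phi_tn^{-j\delta}$, and level $J$ if $\phi(Q)\le\Phi_tn^{-J\delta}$. Every component has exactly one level (level $J$ if $\Phi_t=0$), and levels are recomputed in each round. As long as $\Phi_t<1$, Waiter plays as follows.

\emph{Stage 1.} If some level contains at least $m$ components, she offers $m$ components of that level. By~\eqref{eq:small} these are at most $mL\le q+1$ edges. The first time that no level contains $m$ components, she moves to Stage~2 for the rest of the game.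

\emph{Stage 2.} She adds components to the offered set one by one while its size stays at most $q+1$. By~\eqref{eq:small} she offers either all free edges or more than $q+1-L\ge(q+1)/2$ edges.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a) for $k\ge4$]
We show by induction on $t$ that $\Phi_t<1$. Then the strategy is defined and legal in every round, each offered set is a union of components, and Waiter wins by Lemma~\ref{lem:pair}(a). Suppose $\Phi_0,\dots,\Phi_{t-1}<1$ and consider the first $t$ rounds; let $\Phi$ and $\Phi'$ denote the potential before and after one of them.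

In a round of Stage~1 with level $j<J$, each of the $m$ offered components contains an edge of weight more than $\Phi n^{-(j+1)\delta}$, and the edge that Client claims has weight at most $\Phi n^{-j\delta}$. By~\eqref{eq:pot},
\[
\Phi'-\Phi\le\Phi n^{-j\delta}\Bigl(\frac1p-\frac mr\,n^{-\delta}\Bigr)\le0,
\qquad\text{because}\qquad \frac mr\,n^{-\delta}\ge\frac{n^{\beta-\delta}}{2Lr}\ge n^{\beta-2\delta}=\frac1p
\]
for large $n$. In a round of Stage~1 with level $J$ the weights need not be comparable, but all are tiny: $J\delta\ge4$ and $\alpha<1$ give $\Phi'\le\Phi(1+n^{-J\delta}/p)\le\Phi(1+n^{-3})$. There are at most $n^2$ rounds, so these rounds together multiply the potential by at most $e^{1/n}\le2$.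

When Stage~2 begins, each of the $J+1$ levels has fewer than $m$ components, so at most $(J+1)mL\le(J+1)(q+1)$ edges are free. Every round of Stage~2 except the last round of the game removes more than $(q+1)/2$ of them, so Stage~2 has at most $2J+3$ rounds, each of which multiplies the potential by at most $2n$. Altogether
\[
\Phi_t\le2\,(2n)^{2J+3}\,\Phi_0\le2\,(2n)^{2J+3}n^{-(2J+4)}=\frac{2^{2J+4}}n<1 .\qedhere
\]
\end{proof}

This completes the proofs of Theorem~\ref{thm:sharp}(a) and Theorem~\ref{thm:question}. The inequality $\alpha>\beta_k$ was used in Lemma~\ref{lem:count}, the inequality $\beta>\alpha$ in the rounds of level $j<J$, and Waiter's right to offer fewer than $q+1$ edges in both stages, since a union of components need not have exactly $q+1$ elements.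

\section{Client's win}\label{sec:client}

\subsection*{Parameters and plan}
Let $k\ge3$. By monotonicity we may assume that $0<\varepsilon<\beta_k$ and $q=\lfloor n^\beta\rfloor$ with $\beta=\beta_k-\varepsilon$. Fix $\alpha$ with $\beta<\alpha<\beta_k$, put
\[
p=n^{-\alpha},\qquad \kappa=\kappa_\alpha=(k-2)-\alpha(M-2)>0,
\]
and fix an integer $\nu$ with $\nu\kappa>\beta$. Let $n$ be so large that $pq\le\frac12$. We suppose that Waiter has a deterministic winning strategy, fix it for the whole section, and derive a contradiction.

Client will play so that free edges have about $n^\kappa$ partners on average. If the pair relation grew like a tree, a ball of radius $\nu$ would have $n^{\nu\kappa}>q+1$ elements, which Lemma~\ref{lem:pair}(b) forbids. But Waiter influences which edges Client gets, and she could try to arrange the pair relation in small dense clusters. Closed walks detect this. A graph of average degree $n^\kappa$ on about $n^2$ vertices that splits into pieces of size at most $q+1$ has at least about $n^{2+2\nu\kappa}/q$ closed walks of length $2\nu$. On the other hand, the edges of Client that we use lie in a true random graph of density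 $p$, and there a closed walk either retraces its steps, which can happen in about $n^{2+\nu\kappa}$ ways, or pays an extra factor $p$ to return to its start, which can happen in about $n^{2+2\nu\kappa}p$ ways. Both numbers are smaller than $n^{2+2\nu\kappa}/q$.

\subsection*{Client's random play}
Before the game every edge of $K_n$ is \emph{marked} independently with probability $p$; let $R$ be the set of marked edges. When $S$ is offered, Client claims the marked edge of $S$ if there is exactly one, and otherwise the first edge of $S$ in a fixed ordering of $E(K_n)$. An edge is \emph{good} if it was the only marked edge of the set in which it was offered. Good edges are marked and belong to Client.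

The marks serve two purposes. Since good edges lie in $R$, whose distribution does not depend on Waiter, we get upper bounds by summing over all potential structures. For lower bounds we use that Waiter learns nothing about a mark before she offers the edge. Let $S_1,S_2,\dots$ be the offered sets, and let the history $\mathcal H_t$ consist of $S_1,\dots,S_{t+1}$ and the marks of the edges in $S_1\cup\dots\cup S_t$. Both players act deterministically once the marks are given, so $S_1$ is fixed and $S_{i+1}$ is determined by the marks in $S_1\cup\dots\cup S_i$. The event that $\mathcal H_t$ takes a given value thus says exactly that the marks on one fixed set of edges, namely $S_1\cup\dots\cup S_t$, take prescribed values. Consequently, given $\mathcal H_t$, the edges of $S_{t+1}$ are marked independently with probability $p$, and each $e\in S_{t+1}$ satisfies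
\begin{equation}\label{eq:good}
\Pr[e\text{ is good}\mid\mathcal H_t]=p(1-p)^{|S_{t+1}|-1}\ge p(1-pq)\ge\frac p2 .
\end{equation}

Fix a partition of the vertices into classes $W_1,\dots,W_k$ of size at least $\lfloor n/k\rfloor$; a vertex of $W_g$ has \emph{color} $g$. A copy is \emph{transversal} if it has one vertex of each color. An edge whose ends have colors $g\ne h$ has \emph{color pair} $\{g,h\}$, written $gh$. The $M$ edges of a transversal copy have the $M$ distinct color pairs, which will let us recognize edges of a copy by their colors alone.

A transversal copy $A$ has \emph{rank} $j$ at time $t$ if exactly $j$ of its edges were offered in the first $t$ rounds, in $j$ distinct rounds, and all of them are good. It is \emph{dangerous} if it has rank $M-2$ at some time $t$. Its two remaining edges, its \emph{final pair}, are then adjacent in $P_t$, so by Lemma~\ref{lem:pair}(b) they are offered in the same round. Let $D$ be the number of dangerous copies.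

\subsection*{There are many dangerous copies}
If Waiter always offered the edges of a copy one at a time, then by~\eqref{eq:good} it would become dangerous with probability at least $(p/2)^{M-2}$, and the expected number of dangerous copies would be $\Omega(n^kp^{M-2})=\Omega(n^{2+\kappa})$. Waiter can \emph{spoil} a copy of rank $j\le M-3$ by offering two of its edges in one round. We must show that she cannot do this often enough. The number of pairs of edges that are offered in the same round is
\begin{equation}\label{eq:pairs}
\sum_S\binom{|S|}2\le\frac q2\sum_S|S|\le n^2q ,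
\end{equation}
where $S$ runs over the offered sets.

\begin{example}
For $k=3$ only copies of rank $0$ can be spoiled. Two edges lie in at most one triangle, so by~\eqref{eq:pairs} at most $n^2q=o(n^3)$ of the $\Omega(n^3)$ transversal triangles are spoiled. Each of the others has one edge offered before the other two, and this edge is good with probability at least $p/2$.
\end{example}

For larger $k$ a copy of rank $j$ has survived $j$ trials, so it is worth about $p^{-j}$ copies of rank $0$. Waiter sees the ranks and may choose the pairs of edges that lie in the most copies of high rank. We therefore need a bound that holds for all pairs at once. For distinct edges $e,f$ and $0\le j\le M-3$ let $\mathrm{ext}_j(e,f)$ be the number of pairs $(A,F)$ where $A\ni e,f$ is a copy and $F\subset(A\setminus\{e,f\})\cap R$ has $|F|=j$. This quantity depends only on $R$. We write $y^+=\max(y,0)$.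

\begin{lemma}\label{lem:ext}
Fix an integer $T\ge1$ and let $0\le j\le M-3$. Then
\[
\mathbb E\max_{e,f}\mathrm{ext}_j(e,f)=O\bigl(n^{4/T}\Lambda_j\bigr),\qquad\text{where}\quad\Lambda_j=\max_{3\le s\le k}n^{k-s}p^{\left(j+2-\binom s2\right)^+}.
\]
\end{lemma}

\begin{proof}
Fix $e\ne f$. Expanding the $T$-th power gives
\[
\mathbb E\bigl[\mathrm{ext}_j(e,f)^T\bigr]=\sum p^{|F_1\cup\dots\cup F_T|},
\]
where the sum is over $T$-tuples of pairs $(A_i,F_i)$ with $A_i\ni e,f$ a copy and $F_i\subset A_i\setminus\{e,f\}$, $|F_i|=j$. Choose the pairs one by one. Let $Y_i$ be the set of vertices that $V(A_i)$ shares with $e\cup f\cup\bigcup_{l<i}V(A_l)$, and let $s_i=|Y_i|$. Since $Y_i\supset e\cup f$, we have $3\le s_i\le k$. Given $s_i$ and the earlier pairs, there are $O(n^{k-s_i})$ choices for $(A_i,F_i)$. An edge of $F_i$ that belongs to an earlier $F_l$ lies inside $Y_i$, and at most $\binom{s_i}2-2$ edges of $F_i$ lie inside $Y_i$, because $e$ and $f$ do and are not in $F_i$. So at least $\bigl(j+2-\binom{s_i}2\bigr)^+$ edges of $F_i$ are new. Summing over the $O(1)$ patterns $(s_1,\dots,s_T)$ we get $\mathbb E[\mathrm{ext}_j(e,f)^T]=O(\Lambda_j^T)$, uniformly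 in $e,f$. By Jensen's inequality for $y\mapsto y^T$, and since there are at most $n^4$ pairs $e,f$,
\[
\mathbb E\max_{e,f}\mathrm{ext}_j(e,f)\le\Bigl(\sum_{e,f}\mathbb E\bigl[\mathrm{ext}_j(e,f)^T\bigr]\Bigr)^{1/T}=O\bigl(n^{4/T}\Lambda_j\bigr).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:danger}
$\mathbb ED=\Omega(n^{2+\kappa})$.
\end{lemma}

\begin{proof}
For a transversal copy $A$ put $x_A(t)=(2/p)^j$ if $A$ has rank $j\le M-3$ at time $t$, put $x_A(t)=(2/p)^{M-2}$ if $A$ had rank $M-2$ at some time $t'\le t$, and put $x_A(t)=0$ otherwise. Let $X_t=\sum_Ax_A(t)$, kept constant after the end of the game. Then $X_0\ge\lfloor n/k\rfloor^k$, and the final value is $X_{\mathrm{end}}=(2/p)^{M-2}D$, because at the end all $M$ edges of every copy have been offered.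

Condition on $\mathcal H_t$, which determines $x_A(t)$ and $S=S_{t+1}$. Suppose $A$ has rank $j\le M-3$ at time $t$. If $S\cap A=\emptyset$, then $x_A(t+1)=x_A(t)$. If $|S\cap A|=1$, then by~\eqref{eq:good} the rank becomes $j+1$ with probability at least $p/2$, so $\mathbb E[x_A(t+1)\mid\mathcal H_t]\ge x_A(t)$. If $|S\cap A|\ge2$, then $A$ is spoiled and we lose $x_A(t)$. For all other copies $x_A(t+1)\ge x_A(t)$. Let $\Delta$ be the sum, over all rounds and all copies spoiled in that round, of the value of $x_A$ before the round. Taking expectations and summing over $t$ gives $\mathbb EX_{\mathrm{end}}\ge X_0-\mathbb E\Delta$.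

If $A$ is spoiled at rank $j$, it contains two edges $e,f$ offered in the same round, and its $j$ good edges form a set $F\subset(A\setminus\{e,f\})\cap R$. So $(A,F)$ is counted by $\mathrm{ext}_j(e,f)$, and \eqref{eq:pairs} and Lemma~\ref{lem:ext} give
\[
\mathbb E\Delta\le n^2q\sum_{j=0}^{M-3}\Bigl(\frac2p\Bigr)^j\mathbb E\max_{e,f}\mathrm{ext}_j(e,f)=O\Bigl(n^{2+4/T}\max_{j}\,qp^{-j}\Lambda_j\Bigr).
\]
Since $j-\bigl(j+2-\binom s2\bigr)^+=\min\bigl(j,\binom s2-2\bigr)$, the term with index $s$ in $qp^{-j}\Lambda_j$ is at most $n^{\theta}$ with
\[
\theta=\beta+(k-s)+\alpha\min\Bigl(j,\binom s2-2\Bigr).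
\]
For $3\le s\le k-1$, Lemma~\ref{lem:h} gives
\[
\theta\le\beta+(k-s)+\alpha\Bigl(\binom s2-2\Bigr)=(k-2)-(\alpha-\beta)-h_\alpha(s)\le(k-2)-(\alpha-\beta).
\]
For $s=k$ we use $j\le M-3$ instead:
\[
\theta\le\beta+\alpha(M-3)=(k-2)-\kappa-(\alpha-\beta)\le(k-2)-(\alpha-\beta).
\]
With $T>8/(\alpha-\beta)$ we obtain $\mathbb E\Delta=O(n^{k-(\alpha-\beta)/2})=o(n^k)$. Hence $\mathbb EX_{\mathrm{end}}=\Omega(n^k)$ and $\mathbb ED=\Omega(n^kp^{M-2})=\Omega(n^{2+\kappa})$.
\end{proof}

The bound $j\le M-3$ in the case $s=k$ is where the argument stops: with $j=M-2$ we would get $\theta=(k-2)-\kappa+\beta$. This is the reason why copies are followed only up to their final pair.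

\subsection*{Small clusters force many closed walks}
The \emph{type} of a dangerous copy is the set $\tau$ of the two color pairs of its final pair. There are $\binom M2$ types, so we can fix a type $\tau$ such that the number $D_\tau$ of dangerous copies of type $\tau$ satisfies $\mathbb ED_\tau\ge\mathbb ED/\binom M2=\Omega(n^{2+\kappa})$. For such a copy the final pair can be read off from the copy itself: it consists of the two edges with color pairs in $\tau$.

Let $\mathcal D$ be the random multigraph with vertex set $E(K_n)$ in which every dangerous copy of type $\tau$ is an edge joining the two elements of its final pair. Let $Z$ be the number of closed walks of length $2\nu$ in $\mathcal D$, that is, of sequences $(u_0,A_1,u_1,\dots,A_{2\nu},u_{2\nu})$ with $u_{2\nu}=u_0$ in which $A_i$ is an edge of $\mathcal D$ joining $u_{i-1}$ and $u_i$.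

\begin{lemma}\label{lem:lower}
$\mathbb EZ=\Omega\bigl(n^{2+2\nu\kappa-\beta}\bigr)$.
\end{lemma}

\begin{proof}
Final pairs are offered in the same round, so every edge of $\mathcal D$ joins two elements of one offered set $S$. Let $D_S$ be the number of edges of $\mathcal D$ inside $S$, and let $\mathbf A_S$ be the symmetric matrix indexed by $S$ whose entries are the edge multiplicities. The number of closed walks of length $2\nu$ inside $S$ is the trace of $\mathbf A_S^{2\nu}$, which is the sum of the $2\nu$-th powers of the real eigenvalues of $\mathbf A_S$, and so is at least $\lambda_S^{2\nu}$ for the largest eigenvalue $\lambda_S$. The Rayleigh quotient of the all-ones vector shows that $\lambda_S$ is at least the average degree $d_S=2D_S/|S|$. We use $|S|\le q+1$ and then the convexity of $y\mapsto y^{2\nu}$ with the weights $|S|/\binom n2$, which sum to $1$: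
\[
Z\ge\sum_Sd_S^{2\nu}\ge\frac1{q+1}\sum_S|S|\,d_S^{2\nu}\ge\frac{\binom n2}{q+1}\Bigl(\frac{\sum_S|S|d_S}{\binom n2}\Bigr)^{2\nu}=\frac{\binom n2}{q+1}\Bigl(\frac{2D_\tau}{\binom n2}\Bigr)^{2\nu}.
\]
Take expectations, apply Jensen's inequality, and use $\mathbb ED_\tau/\binom n2=\Omega(n^\kappa)$ and $q+1\le2n^\beta$.
\end{proof}

\subsection*{Closed walks of cliques}
For the upper bound we forget the game and keep only the shape of a walk. A \emph{$\tau$-walk} of length $\ell\ge0$ is a sequence $w=(u_0,A_1,u_1,\dots,A_\ell,u_\ell)$ in which $u_0$ is an edge with color pair in $\tau$, the $A_i$ are transversal copies, and $\{u_{i-1},u_i\}$ is the set of the two edges of $A_i$ with color pairs in $\tau$. It is \emph{closed} if $u_\ell=u_0$. Put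
\[
V(w)=u_0\cup\bigcup_{i=1}^\ell V(A_i),\qquad \Gamma(w)=\bigcup_{i=1}^\ell\bigl(A_i\setminus\{u_{i-1},u_i\}\bigr),\qquad \psi(w)=|V(w)|-\alpha|\Gamma(w)| .
\]
There are $O(n^{|V(w)|})$ walks with the same number of vertices as $w$, and $\Gamma(w)\subset R$ has probability $n^{-\alpha|\Gamma(w)|}$, so $\psi(w)$ is the exponent of the expected number of walks shaped like $w$ that the marked graph supports.

\begin{lemma}\label{lem:walk}
Every closed $\tau$-walk $w$ of length $\ell$ satisfies $\psi(w)\le2+\max\bigl(\frac12\ell\kappa,\ \ell\kappa-\alpha\bigr)$.
\end{lemma}

\begin{example}\label{ex:tri}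
Let $k=3$, so $\kappa=1-\alpha$, and name the colors so that $\tau=\{12,13\}$. Consecutive edges $u_{i-1},u_i$ share their vertex of color $1$, so $u_i=xy_i$ for one vertex $x$, and $A_i$ is the triangle $xy_{i-1}y_i$. For $\ell\ge2$, the set $\Gamma(w)$ is the edge set of the connected graph traced by the closed walk $y_0y_1\cdots y_\ell$. If this graph has $v$ vertices and $d$ edges, then $\psi(w)=1+v-\alpha d$. If it is a tree, the closed walk crosses each edge at least twice, so $d\le\ell/2$, $v=d+1$ and $\psi(w)=2+d\kappa\le2+\frac12\ell\kappa$. Otherwise $v\le d\le\ell$ and $\psi(w)\le1+\ell\kappa\le2+\ell\kappa-\alpha$. The two cases produce the two terms of the maximum.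
\end{example}

In general there is no underlying graph to which the words ``tree'' and ``cycle'' apply. We replace them by an account of what each step costs. Either some step costs at least $\alpha$, which plays the role of closing a cycle, or the vertices discovered last behave like a leaf and can be removed together with at least two steps.

\begin{proof}[Proof of Lemma~\ref{lem:walk}]
We use induction on $\ell$. For $\ell=0$ we have $\psi(w)=2$. The color pairs of $u_0,u_1,\dots$ alternate between the two elements of $\tau$, so $\ell$ is even; let $\ell\ge2$.

\emph{The cost of a step.} Let $V_i$ and $\Gamma_i$ be the sets $V(\cdot)$ and $\Gamma(\cdot)$ of the walk formed by the first $i$ steps, so $V_0=u_0$, $\Gamma_0=\emptyset$, and every edge of $\Gamma_i$ lies inside $V_i$. Put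
\[
A_i^\circ=A_i\setminus\{u_{i-1},u_i\},\qquad Y_i=V(A_i)\cap V_{i-1},\qquad s_i=|Y_i|,\qquad \sigma_i=|A_i^\circ\cap\Gamma_{i-1}| .
\]
Since $u_{i-1}$ lies inside $Y_i$, we have $s_i\ge2$. Step $i$ adds $k-s_i$ vertices and $M-2-\sigma_i$ edges, so it changes $\psi$ by $(k-s_i)-\alpha(M-2-\sigma_i)=\kappa-c_i$ with $c_i=(s_i-2)-\alpha\sigma_i$. Thus
\[
\psi(w)=2+\ell\kappa-\sum_{i=1}^\ell c_i .
\]
Suppose $s_i\le k-1$. The edges counted by $\sigma_i$ lie inside $Y_i$ and differ from $u_{i-1}$, so $\sigma_i\le\binom{s_i}2-1$ and $c_i\ge h_\alpha(s_i)\ge0$ by Lemma~\ref{lem:h}. If $u_i$ also lies inside $Y_i$, then $\sigma_i\le\binom{s_i}2-2$ and $c_i\ge h_\alpha(s_i)+\alpha\ge\alpha$. Suppose $s_i=k$. Then $c_i=\kappa+\alpha(M-2-\sigma_i)=\kappa+\alpha|A_i^\circ\setminus\Gamma_{i-1}|\ge0$, and $c_i\ge\alpha$ unless $A_i^\circ\subset\Gamma_{i-1}$. So all costs are nonnegative, and $\psi(w)\le2+\ell\kappa-\alpha$ unless every step $i$ has the following two properties, which we assume from now on.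
\begin{enumerate}
\item[(P1)] If $s_i\le k-1$, then $u_i$ meets $V(A_i)\setminus V_{i-1}$.
\item[(P2)] If $s_i=k$, then $A_i^\circ\subset\Gamma_{i-1}$.
\end{enumerate}

\emph{The last new vertices.} Let $i$ be the largest index with $s_i\le k-1$; it exists because $s_1=2$. Let $N=V(A_i)\setminus V_{i-1}$, so $|N|=k-s_i\ge1$, and let $z_g$ be the vertex of $A_i$ of color $g$. The steps after $i$ add no vertices and, by (P2), no edges. So $V(w)=V_i$ is the disjoint union of $V_{i-1}$ and $N$, $\Gamma(w)=\Gamma_i$, and $A_l^\circ\subset\Gamma_i$ for $l>i$. The copies $A_1,\dots,A_{i-1}$ and the edges $u_0,\dots,u_{i-1}$ and $u_\ell=u_0$ lie inside $V_{i-1}$ and do not meet $N$, while $u_i$ meets $N$ by (P1). An edge of $\Gamma_i$ that meets $N$ is not in $\Gamma_{i-1}$, so it belongs to $A_i$. This makes later visits to $N$ rigid.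
\begin{enumerate}
\item[(R)] If $l>i$ and $A_l$ has a vertex in $N$ of color $h$, then this vertex is $z_h$, and $z_g\in V(A_l)$ for every color $g\ne h$ with $gh\notin\tau$.
\end{enumerate}
Indeed, $N\subset V(A_i)$ gives the first statement. The edge of $A_l$ with color pair $gh$ lies in $A_l^\circ\subset\Gamma_i$ and meets $N$, so it belongs to $A_i$ and equals $z_gz_h$.

\emph{Claim.} If $l\ge i$ and $A_l$ has a vertex in $N$, then one of $u_{l-1},u_l$ equals $u_{i-1}$ and the other meets $N$.

For $l=i$ this was noted above. If $l>i$ and $A_l=A_i$, then $\{u_{l-1},u_l\}=\{u_{i-1},u_i\}$, because both sets consist of the edges of the same copy with color pairs in $\tau$, and the claim holds. Now let $l>i$ and let $z_h\in V(A_l)\cap N$. If $h$ lies in neither pair of $\tau$, then (R) gives $A_l=A_i$. Otherwise we distinguish two cases.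

\emph{Case 1: the two pairs of $\tau$ intersect.} Rename the colors so that $u_{i-1}=z_1z_2$ and $u_i=z_1z_3$; then $\tau=\{12,13\}$. Each $A_j$ has one vertex of color $1$, and it lies in both $u_{j-1}$ and $u_j$. Hence all copies of the walk have the same vertex of color $1$, namely $z_1$. As $u_{i-1}$ does not meet $N$, we have $z_1,z_2\notin N$, so $h=3$. By (R), $A_l$ contains $z_g$ for all $g\ne1$, and it contains $z_1$. Thus $A_l=A_i$.

\emph{Case 2: the two pairs of $\tau$ are disjoint.} Rename the colors so that $u_{i-1}=z_1z_2$ and $u_i=z_3z_4$; then $\tau=\{12,34\}$. Again $z_1,z_2\notin N$, so $h\in\{3,4\}$. The pairs $1h$ and $2h$ are not in $\tau$, so by (R) the copy $A_l$ contains $z_1$ and $z_2$. Its edge with color pair $12$ is $u_{i-1}$, and its edge with color pair $34$ contains $z_h\in N$. This proves the claim. (Here $A_l$ may differ from $A_i$; see Figure~\ref{fig:walk}.)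

\emph{Removing $N$.} Let $I$ be the set of indices $l$ such that $u_l$ meets $N$. Then $i\in I\subset\{i,\dots,\ell-1\}$. For $l\in I$ both $A_l$ and $A_{l+1}$ contain $u_l$, and $u_l\ne u_{i-1}$, so the claim gives $u_{l-1}=u_{l+1}=u_{i-1}$. In particular $I$ contains no two consecutive integers, so the segments $(A_l,u_l,A_{l+1},u_{l+1})$ with $l\in I$ are disjoint, and each leads from $u_{i-1}$ back to $u_{i-1}$. Deleting them leaves a closed $\tau$-walk $w'$ of length $\ell'\le\ell-2$ that still begins with steps $1,\dots,i-1$. By the claim, every step whose copy has a vertex in $N$ is step $l$ or step $l+1$ for some $l\in I$, so no copy of $w'$ has a vertex in $N$. Therefore $V(w')=V_{i-1}$, and $\Gamma(w')$ is a subset of $\Gamma(w)$ with no edge meeting $N$. Exactly $M-\binom{s_i}2$ edges of $A_i$ meet $N$; one of them is $u_i$ and none is $u_{i-1}$, so $M-\binom{s_i}2-1$ of them lie in $\Gamma(w)\setminus\Gamma(w')$. By~\eqref{eq:glue} and Lemma~\ref{lem:h},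
\[
\psi(w)-\psi(w')\le(k-s_i)-\alpha\Bigl(M-\binom{s_i}2-1\Bigr)=\kappa-h_\alpha(s_i)\le\kappa .
\]
The bound of the lemma increases with the length, so the induction hypothesis gives
\[
\psi(w)\le2+\max\bigl(\tfrac12(\ell-2)\kappa,\ (\ell-2)\kappa-\alpha\bigr)+\kappa\le2+\max\bigl(\tfrac12\ell\kappa,\ \ell\kappa-\alpha\bigr).\qedhere
\]
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,fill=white,inner sep=1.5pt,minimum size=6mm}]
\node (a) at (0,1.5) {$a$};
\node (b) at (0,-1.5) {$b$};
\node (y) at (-3,0) {$y$};
\node (z) at (-1,0) {$z$};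
\node (y2) at (1,0) {$y'$};
\node (z2) at (3,0) {$z'$};
\foreach \v in {y,z,y2,z2} {\draw (a)--(\v); \draw (b)--(\v);}
\draw[dashed,thick] (a)--(b) (y)--(z) (z)--(y2) (y2)--(z2);
\end{tikzpicture}
\caption{A closed $\tau$-walk of length $6$ for $k=4$ and $\tau=\{12,34\}$. The vertices $a$ and $b$ have colors $1$ and $2$, the vertices $y,y'$ have color $3$, and $z,z'$ have color $4$. The walk visits the dashed edges in the order $ab,\,yz,\,ab,\,y'z',\,ab,\,y'z,\,ab$; each step uses the $K_4$ spanned by two consecutive dashed edges, and $\Gamma(w)$ consists of the eight solid edges. New vertices appear for the last time in step $3$, with $N=\{y',z'\}$. Steps $5$ and $6$ meet $N$ through a different $K_4$, but they also start from and return to $ab$. Deleting steps $3$ to $6$ leaves the walk $ab,\,yz,\,ab$.}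
\label{fig:walk}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Every closed walk of length $2\nu$ in $\mathcal D$ is a closed $\tau$-walk $w$, and $\Gamma(w)\subset R$ because the edges of a dangerous copy outside its final pair are good, hence marked. A $\tau$-walk of length $2\nu$ has at most $2\nu k$ vertices, and for each $v$ there are $O(n^v)$ such walks with $|V(w)|=v$. Summing over all closed $\tau$-walks of length $2\nu$ and applying Lemma~\ref{lem:walk}, we get
\[
\mathbb EZ\le\sum_wp^{|\Gamma(w)|}=O\bigl(\max_wn^{\psi(w)}\bigr)=O\bigl(n^{2+\max(\nu\kappa,\;2\nu\kappa-\alpha)}\bigr).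
\]
Now $2\nu\kappa-\beta>\nu\kappa$ because $\nu\kappa>\beta$, and $2\nu\kappa-\beta>2\nu\kappa-\alpha$ because $\beta<\alpha$. For large $n$ this contradicts Lemma~\ref{lem:lower}; the constants in both bounds do not depend on Waiter's strategy or on $\tau$, so the same $n_0$ serves for all strategies. Hence Waiter has no winning strategy, and Client wins.
\end{proof}

The inequality $\alpha<\beta_k$ entered through $\kappa>0$, without which no $\nu$ exists, and through Lemma~\ref{lem:h}. The inequality $\beta<\alpha$ was used three times: in~\eqref{eq:good}, in the bound on the spoiled copies, and in the final comparison of the factor $1/q$ gained from small clusters with the factor $p$ paid for closing a walk.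

\begin{thebibliography}{1}
\bibitem{DK} Oren Dean and Michael Krivelevich, \emph{Client-Waiter games on complete and random graphs}, arXiv:1603.05429 (2016).
\end{thebibliography}
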